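# Iterated local cohomology: the length over $D(S,K)$ and the coefficient field $K$

## 1. The theorem: one length for all coefficient fields

Throughout, $S$ is a complete regular local ring of equal characteristic, with maximal ideal $\mathfrak m$, residue field $k$ and $\dim S=n$. A *coefficient field* of $S$ is a subfield $K\subset S$ that maps isomorphically onto $k$. For a coefficient field $K$ write $D_K=D(S,K)$ for the ring of $K$-linear differential operators on $S$, and $\ell_K=\operatorname{length}_{D_K}$.

**Main Theorem.** For $1\le j\le \ell$ fix $i_j\in\mathbb N$ and ideals $J_j\subset S$, and let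
$$M=H^{i_\ell}_{J_\ell}\cdots H^{i_2}_{J_2}H^{n-i_1}_{J_1}(S).$$
For a prime $P$ of $S$ let $e_{P,K}(M)$ be the number of $D_K$-composition factors of $M$ whose associated prime is $P$. Then for all coefficient fields $K,L$ of $S$ and all primes $P$,
$$e_{P,K}(M)=e_{P,L}(M).$$
In particular $\operatorname{length}_{D(S,K)}M=\operatorname{length}_{D(S,L)}M$.

The question whether the two lengths agree is taken from the survey of Núñez-Betancourt, Witt and Zhang, "A survey on the Lyubeznik numbers", arXiv:1406.7590 (2014). So the answer is yes, in characteristic $0$ and in characteristic $p$. As in the question, we take as known that $M$ has finite length over every $D_K$.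

What does the statement say? The $S$-module $M$ is built from $S$ and the ideals alone. The ring $D_K$ acting on it does depend on $K$: two such rings usually do not contain one another. A submodule stable for one need not be stable for the other, so there are two different lattices of submodules on the same $M$. The theorem says that these lattices have the same length, prime by prime.

The theorem will follow from Theorem A (Section 4) in characteristic $0$ and Theorem B (Section 9) in characteristic $p$. The two halves are independent of each other.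

## 2. Coefficient fields, differential operators and associated primes

Fix regular parameters $x_1,\dots,x_n$ of $S$ once and for all. For every coefficient field $K$ we have $S=K[[x_1,\dots,x_n]]$.

**Example 1 (two coefficient fields).** Let $S=\mathbb Q(t)[[x]]$, $K=\mathbb Q(t)$, $u=t+x$. A nonzero polynomial $f(u)\in\mathbb Q[u]$ is congruent to $f(t)\ne0$ modulo $x$, hence is a unit of $S$. So $L=\mathbb Q(u)\subset S$, and $L$ is a second coefficient field. The same works with $\mathbb F_p(t)$ in place of $\mathbb Q(t)$.

Sometimes there is nothing to prove because $K$ is unique. If $k$ is algebraic over $\mathbb Q$, every element of $K$ is a root in $S$ of a separable polynomial over $\mathbb Q$, and by Hensel's lemma it is the only root with its residue class. If $k$ is perfect of characteristic $p$, then $K=\bigcap_e S^{p^e}$. Indeed $K=K^{p^e}\subset S^{p^e}$. Conversely, if $a\in\bigcap_e S^{p^e}$ and $b\in K$ has the same residue, then $a-b\in\bigcap_e S^{p^e}$ is a nonunit, so $a-b\in\bigcap_e\mathfrak m^{p^e}=0$. The theorem has content for residue fields such as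 $\mathbb Q(t)$ or $\mathbb F_p(t)$.

**Definition (differential operators).** $Q\in\operatorname{End}_K(S)$ has order $\le -1$ if $Q=0$, and order $\le t$ if $[Q,s]$ has order $\le t-1$ for all $s\in S$. $D_K$ is the union over $t$ of the sets of operators of order $\le t$.

For every multi-index $\alpha$ the operator
$$\partial^{[\alpha]}\Bigl(\sum_\beta a_\beta x^\beta\Bigr)=\sum_\beta\tbinom\beta\alpha a_\beta x^{\beta-\alpha}\qquad(a_\beta\in K)$$
lies in $D_K$. From $\partial^{[\alpha]}(sf)=\sum_{\gamma\le\alpha}\partial^{[\gamma]}(s)\,\partial^{[\alpha-\gamma]}(f)$ one sees by induction that it has order $\le|\alpha|$. In characteristic $0$ it is $\partial^\alpha/\alpha!$, where $\partial_i=\partial_i^K$ are the $K$-linear partial derivatives, and $D_K=S\langle\partial_1,\dots,\partial_n\rangle=\bigoplus_\alpha S\partial^\alpha$, with relations $[\partial_i,s]=\partial_i(s)$ and $[\partial_i,\partial_j]=0$.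

In Example 1, write $\partial_t$ for the derivation of $S$ differentiating coefficients with respect to $t$. Then $\partial_x^L=\partial_x^K-\partial_t$: both sides kill $u=t+x$ and send $x$ to $1$. So $\partial^L_x(t)=-1$. In particular $\partial^L_x$ is not $K$-linear and does not lie in $D_K$.

A $D_K$-module structure on $N$ extends uniquely to each localization $N_f$, so the Čech complex makes every $H^i_J(N)$ a $D_K$-module. This is the natural structure on iterated local cohomology. We make it explicit in each characteristic below. We write $H^0_I(N)$ for the submodule of elements killed by a power of $I$.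

**Lemma 1.** Let $I\subset S$ be an ideal, $N$ a $D_K$-module, $Q\in D_K$ of order $\le t$.

1. If $m\in N$ and $I^sm=0$, then $I^{s+t}Qm=0$. Hence $H^0_I(N)$ is a $D_K$-submodule.
2. $Q(I^{s+t})\subset I^s$.
3. If $N$ is simple over $D_K$, then $N$ has exactly one associated prime $P$, and $N=H^0_P(N)$.

*Proof.* (1) Induct on $t$ and, for fixed $t$, on $s$. The cases $t=-1$ (where $Q=0$) and $s=0$ (where $m=0$) are clear. For $f_1,\dots,f_{s+t}\in I$ and $f=f_{s+t}$,
$$f_1\cdots f_{s+t}Qm=f_1\cdots f_{s+t-1}\bigl(Q(fm)-[Q,f]m\bigr).$$
Here $I^{s-1}(fm)=0$, so $I^{s-1+t}Q(fm)=0$; and $[Q,f]$ has order $\le t-1$, so $I^{s+t-1}[Q,f]m=0$.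

(2) Same induction: for $f\in I$, $g\in I^{s+t-1}$ we have $Q(fg)=fQ(g)+[Q,f](g)$. Here $Q(g)\in I^{s-1}$ by induction on $s$, and $[Q,f](g)\in I^s$ by induction on $t$.

(3) $N\neq0$ has some associated prime $P$. Then $H^0_P(N)\ne0$, so $N=H^0_P(N)$ by (1), and every associated prime of $N$ contains $P$. If $P'$ is another associated prime, exchanging roles gives $P\supset P'$ as well. $\square$

So for $M$ of finite length $\ell_K(M)=\sum_Pe_{P,K}(M)$, and $e_{P,K}$ is additive in short exact sequences.

## 3. Computations by hand, and the automorphism argument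

**Length one.** $S$ is a simple $D_K$-module for every $K$: if $0\ne s\in S$ has nonzero coefficient at $x^\alpha$, then $\partial^{[\alpha]}s$ has nonzero constant term and is a unit. The module $E=H^n_{\mathfrak m}(S)$ is simple too. It has the $K$-basis $x^{-\alpha}$ with all $\alpha_i\ge1$. Given $0\neq u=\sum c_\alpha x^{-\alpha}$ choose $\alpha$ of maximal degree with $c_\alpha\ne0$. Then $x^{\alpha-(1,\dots,1)}u=c_\alpha x^{-(1,\dots,1)}$, since any other surviving term $x^{-\beta}$ would need $\beta\ge\alpha$. Finally $\partial^{[\gamma]}x^{-(1,\dots,1)}=(-1)^{|\gamma|}x^{-(1,\dots,1)-\gamma}$ gives everything back. (In characteristic $p$, with $q$ a power of $p$ and $q>i$, the one-variable formula is $\partial^{[i]}(x^{q-1}/x^q)=\binom{q-1}i x^{q-1-i}/x^q$ and $\binom{q-1}{i}\equiv(-1)^i$.)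

**Length three.** Let $n=2$, $S=K[[x,y]]$, $J=(xy)$. Then $H^1_J(S)=S_{xy}/S$, and in
$$0\subset (S_x+S_y)/S\subset S_{xy}/S$$
the first term is $S_x/S\oplus S_y/S$ (as $S_x\cap S_y=S$), and the quotient is $H^2_{\mathfrak m}(S)=E$. The module $S_x/S$ is simple for every $K$. An element $u=\sum_{i=1}^rs_i(y)x^{-i}$ with $s_r\neq 0$ satisfies $x^{r-1}u=s_r(y)x^{-1}$; some $\partial^{[a]}_y$ turns $s_r$ into a unit, so we reach $x^{-1}$, and the $\partial_x^{[i]}$ produce all $x^{-i-1}$. The length is $3$ for every $K$, with $e_{(x)}=e_{(y)}=e_{\mathfrak m}=1$. It worked because the chain of submodules was written down without mentioning $K$ and its steps were simple for each $K$.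

**Transport by an automorphism.** The first thing one tries in general is to move $K$ to $L$. Compose $K\cong k\cong L$ to $\varphi_0:K\to L$ and put $\varphi(\sum a_\beta x^\beta)=\sum\varphi_0(a_\beta)x^\beta$. This is an automorphism of $S$ with $\varphi D_K\varphi^{-1}=D_L$. Transport of structure gives
$$\ell_K\bigl(H^{i_\ell}_{J_\ell}\cdots H^{n-i_1}_{J_1}(S)\bigr)=\ell_L\bigl(H^{i_\ell}_{\varphi(J_\ell)}\cdots H^{n-i_1}_{\varphi(J_1)}(S)\bigr).$$
If the $J_j$ are generated by monomials in the $x_i$, then $\varphi(J_j)=J_j$ and the theorem follows. In general the ideals move. With $K=\mathbb Q(t)$, $L=\mathbb Q(t+x)$ inside $S=\mathbb Q(t)[[x,y]]$ and $f=y^2-tx^2$, we get $\varphi(f)=y^2-(t+x)x^2=f-x^3$, and $x^3\notin(f)$ because $f$ does not divide $x^3$. So $\varphi$ compares two different modules, and this argument ends here.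

**Filtrations that do not see $K$.** The length three example suggests instead to filter $M$ by submodules that are stable for all $K$ at once. Modules over all derivations of $S$ do this in characteristic $0$, and modules with a Frobenius do it in characteristic $p$. By additivity one may then assume that $M$ is simple for the richer structure. But such a simple object need not be simple over $D_K$ (Examples 3 and 4 below), so one still has to measure how it breaks up. The proof does this by attaching to it an object, an algebra in characteristic $0$ and a Galois representation in characteristic $p$, which is defined without $K$ and which controls the $D_K$-submodules for each $K$.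

## 4. Characteristic zero: modules over all derivations

In Sections 4–8 the characteristic is $0$. Let $\operatorname{Der}(S)$ be the set of all ($\mathbb Z$-linear) derivations of $S$.

**Definition ($\mathfrak D$-modules).** A $\mathfrak D$-module is an $S$-module $M$ with an action of $\operatorname{Der}(S)$, additive in both arguments, such that $(s\partial)m=s(\partial m)$, $\partial(sm)=\partial(s)m+s\,\partial m$ and $[\partial,\partial']m=\partial\partial'm-\partial'\partial m$.

Since $D_K$ is generated by $S$ and the $\partial^K_i$ with the relations above, a $\mathfrak D$-module is a $D_K$-module for every $K$. The basic example is $S$.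

*Holonomic modules.* Filter $D_K$ by order; the associated graded ring is $S[\xi_1,\dots,\xi_n]$. If a $D_K$-module $N$ is generated by a finite set $u$, then $\Phi_j=(\text{operators of order}\le j)\cdot u$ is a filtration whose graded module is finitely generated over $S[\xi]$. Its Krull dimension does not depend on $u$, and $N$ is *holonomic* if $N=0$ or this dimension is $n$. For example $S$ with $u=1$ has $\Phi_j=S$, graded module $S$ (all $\xi_i$ act as $0$), dimension $n$. We use the following facts (Björk, *Rings of Differential Operators*, Ch. 3; see Lyubeznik, Invent. Math. 113 (1993), §2): $D_K$-subquotients, finite direct sums and localizations $N_f$ of holonomic modules are holonomic, and holonomic modules have finite length.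

**Definition (class $\mathcal C$).** $\mathcal C$ consists of the $\mathfrak D$-modules $M$ such that

* (★) $M$ has an exhaustive filtration $F_0\subset F_1\subset\cdots$ by finitely generated $S$-submodules with $\operatorname{Der}(S)F_j\subset F_{j+1}$ for all $j$;
* $M$ is holonomic over $D_K$ for every coefficient field $K$.

The point of (★) is that *one* index shift works for *all* derivations simultaneously. For $S$ take $F_j=S$.

**Step: iterated local cohomology modules lie in $\mathcal C$.** Let $M$ be a $\mathfrak D$-module and $f\in S$. On $M_f$ use the quotient rule $\partial(m/f^a)=\partial m/f^a-a\,\partial(f)m/f^{a+1}$. It is compatible with $m/f^a=fm/f^{a+1}$, since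
$$\frac{\partial(f)m+f\partial m}{f^{a+1}}-(a+1)\frac{\partial(f)fm}{f^{a+2}}=\frac{\partial m}{f^a}-a\frac{\partial(f)m}{f^{a+1}}.$$
If $f^cm=0$, then $f^{c+1}\partial m=\partial(f^{c+1}m)-(c+1)f^c\partial(f)m=0$. So the rule is well defined. The Leibniz rule is immediate. The map $[\partial,\partial']-(\partial\partial'-\partial'\partial)$ on $M_f$ is $S$-linear, hence $S_f$-linear, and it vanishes on the image of $M$, so it is $0$.

Property (★) passes to $\mathfrak D$-submodules $N$ (use $N\cap F_j$; $S$ is noetherian), to quotients (use images) and to finite direct sums. For $M_f$ put $F_j(M_f)=f^{-j}\operatorname{im}F_j$. This increases, since $f^{-j}m=f^{-j-1}(fm)$; it is exhaustive; and for $m\in F_j$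
$$\partial(f^{-j}m)=f^{-j-1}\bigl(f\,\partial m-j\,\partial(f)m\bigr)\in F_{j+1}(M_f).$$
Holonomicity passes along by the facts quoted. Local cohomology is the cohomology of a Čech complex, whose terms are finite sums of localizations and whose maps are $\mathfrak D$-linear. So starting from $S\in\mathcal C$ we stay in $\mathcal C$. Also $\mathcal C$ is closed under $\mathfrak D$-subquotients.

**Theorem A.** Let $M\in\mathcal C$. Then $e_{P,K}(M)=e_{P,L}(M)$ for all $P,K,L$. If $M$ is $\mathfrak D$-simple, then $M\cong N_K^{\,s}$ over $D_K$ with $N_K$ simple and $s$ independent of $K$, and $\operatorname{End}_{D_K}(M)\cong\operatorname{End}_{D_L}(M)$, $\operatorname{End}_{D_K}(N_K)\cong\operatorname{End}_{D_L}(N_L)$ as finite-dimensional $k$-algebras.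

A chain of $\mathfrak D$-submodules is a chain of $D_K$-submodules, so $M\in\mathcal C$ has a finite composition series as a $\mathfrak D$-module, with factors in $\mathcal C$. By additivity the first sentence follows once it is known for $\mathfrak D$-simple $M$.

**Example 2 (why $\operatorname{Der}(S)$ is not just $\partial_i$'s and coefficient derivations).** For $d\in\operatorname{Der}(K)$ put $\delta_d(\sum a_\beta x^\beta)=\sum d(a_\beta)x^\beta$. This is a derivation of $S$ commuting with all $\partial_i$. Let $K=\mathbb Q(t_1,t_2,\dots)$, $S=K[[x]]$ and $\partial=\sum_{j\ge1}x^j\delta_{\partial/\partial t_j}$, a convergent sum. It is not of the form $s_0\partial_x+\sum_{i=1}^rs_i\delta_{d_i}$: evaluating at $x$ gives $s_0=0$, and evaluating at $t_j$ gives $x^j=\sum_id_i(t_j)s_i$ for all $j$, so the finite-dimensional $K$-space spanned by the $s_i$ would contain all $x^j$. So commutation with the $\delta_d$ can be exploited only approximately; (★) makes the approximation work.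

**Example 3 (a $\mathfrak D$-simple module that is not $D_K$-simple).** Let $S=\mathbb Q(t)[[x]]$, so $\operatorname{Der}(S)=S\partial_x\oplus S\partial_t$. Let $M=Se_1\oplus Se_2$ with $\partial_xe_i=0$, $\partial_te_1=e_2$, $\partial_te_2=te_1$; the two actions commute because $\partial_x(t)=0$. With $K=\mathbb Q(t)$ we have $M\cong S^2$ over $D_K$, of length $2$. As $\operatorname{End}_{D_K}(S)=\{s:\partial_xs=0\}=K$, the $D_K$-submodules are $S\otimes_KV'$ with $V'\subset Ke_1\oplus Ke_2$. Such a submodule is $\mathfrak D$-stable if and only if $V'$ is stable under $\partial_t$. No line is: $Ke_2$ is not, and $K(e_1+ue_2)$ would need $e_2+u'e_2+ute_1=ut(e_1+ue_2)$, i.e. $u'=tu^2-1$ with $u\in\mathbb Q(t)$. Clearly $u\ne0$; let $m$ be its degree at infinity. If $m\ge0$, then $tu^2-1$ has degree $2m+1$, larger than the degree of $u'$, which is at most $m-1$. If $m\le-1$, then $tu^2$ and $u'$ have negative degree and $-1$ is not cancelled. So $M$ is $\mathfrak D$-simple, of $D_K$-length $2$.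

Look at $L=\mathbb Q(t+x)$, $\partial^L=\partial_x-\partial_t$. The elements $\epsilon(e_i)=\sum_j\frac{(-x)^j}{j!}(\partial^L)^je_i$ are killed by $\partial^L$ (the sum telescopes) and are congruent to $e_i$ mod $x$, so they form a basis and $M\cong S^2$ over $D_L$ too. The two endomorphism algebras are $\operatorname{Mat}_2(K)$ in the basis $e_i$ and $\operatorname{Mat}_2(L)$ in the basis $\epsilon(e_i)$. They are different subsets of $\operatorname{End}_S(M)=\operatorname{Mat}_2(S)$ (compare scalar matrices), but *their $S$-spans coincide*. This is what we shall prove in general: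
$$S\cdot\operatorname{End}_{D_K}(M)=S\cdot\operatorname{End}_{D_L}(M),$$
and reducing modulo $\mathfrak m$ recovers both algebras.

## 5. Approximating an arbitrary derivation

This section makes precise that $\partial_i$ and $\delta_d$ generate $\operatorname{Der}(S)$ up to errors divisible by high powers of $\mathfrak m$.

**Lemma 2.** Let $\partial\in\operatorname{Der}(S)$ and $N\ge1$. There are $s_i\in S$, $d_\beta\in\operatorname{Der}(K)$ $(|\beta|<N)$ and $\rho_\gamma\in\operatorname{Der}(S)$ $(|\gamma|=N)$ with
$$\partial=\sum_is_i\partial_i+\sum_{|\beta|<N}x^\beta\delta_{d_\beta}+\sum_{|\gamma|=N}x^\gamma\rho_\gamma .$$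

*Proof.* Let $s_i=\partial(x_i)$ and $\partial'=\partial-\sum s_i\partial_i$, so $\partial'(x_i)=0$ for all $i$. For $a\in K$ write $\partial'(a)=\sum_\beta d_\beta(a)x^\beta$ with $d_\beta(a)\in K$. Comparing coefficients in $\partial'(ab)=a\partial'(b)+b\partial'(a)$ shows $d_\beta\in\operatorname{Der}(K)$. For every $\beta$ with $|\beta|\ge N$ choose $\gamma(\beta)\le\beta$ with $|\gamma(\beta)|=N$, and put
$$\rho_\gamma=\sum_{\beta:\,\gamma(\beta)=\gamma}x^{\beta-\gamma}\delta_{d_\beta},\qquad \rho_\gamma\Bigl(\sum a_\alpha x^\alpha\Bigr)=\sum_\alpha\sum_{\gamma(\beta)=\gamma}d_\beta(a_\alpha)x^{\alpha+\beta-\gamma}.$$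
Each exponent arises from finitely many pairs $(\alpha,\beta)$, so this converges, and a convergent sum of derivations is a derivation. Both sides of the claimed formula are derivations. They agree on each $x_i$ (both give $s_i$) and on $a\in K$ (both give $\sum_\beta d_\beta(a)x^\beta$), hence on $K[x]$. Every derivation satisfies $\partial(\mathfrak m^t)\subset\mathfrak m^{t-1}$, so derivations are $\mathfrak m$-adically continuous, and the two sides agree on $S$. $\square$

**Lemma 3.** Let $M$ satisfy (★) and let $N\subset M$ be a $D_K$-submodule stable under all $\delta_d$. Then $N$ is $\operatorname{Der}(S)$-stable.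

*Proof.* Let $u\in N\cap F_j$, $\partial\in\operatorname{Der}(S)$, $t\ge1$. Apply Lemma 2 with $N$ there equal to $t$. The terms $s_i\partial_iu$ and $x^\beta\delta_{d_\beta}u$ lie in $N\cap F_{j+1}$. We know nothing about $\rho_\gamma u$ except that it lies in $F_{j+1}$, by (★). So $\partial u\in(N\cap F_{j+1})+\mathfrak m^tF_{j+1}$ for every $t$. Krull's intersection theorem for the finitely generated module $F_{j+1}/(N\cap F_{j+1})$ gives $\partial u\in N$. $\square$

## 6. A $\mathfrak D$-simple module is $D_K$-isotypic

The aim is to show that isotypic components of the $D_K$-socle are $\mathfrak D$-submodules. The idea: on a simple $N$, correct $\delta_d$ to a $D_K$-linear map.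

**Lemma 4.** Let $M\in\mathcal C$. Each isotypic component of the $D_K$-socle of $M$ is $\operatorname{Der}(S)$-stable.

*Proof.* By Lemma 3 it is enough to show: if $N\subset M$ is simple over $D_K$ and $\delta=\delta_d$, then $\delta N$ lies in the sum of all simple submodules isomorphic to $N$.

**Step 1: the submodules $N_r$.** Put $N_{-1}=0$, $N_r=\sum_{i\le r}\delta^iN$. For $s\in S$, $u\in N$,
$$s\,\delta^iu=\sum_j(-1)^j\tbinom ij\,\delta^{i-j}\bigl(\delta^j(s)\,u\bigr),\qquad \partial_l\delta^i=\delta^i\partial_l.\tag{1}$$
The first formula follows by induction from $s\delta u=\delta(su)-\delta(s)u$; the second holds because $[\partial_l,\delta]=0$ in $\operatorname{Der}(S)$. By (1) each $N_r$ is a $D_K$-submodule, and $u\mapsto\delta^ru$ induces a surjective $D_K$-linear map $N\to N_r/N_{r-1}$. As $N$ is simple, this map is zero or an isomorphism.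

**Step 2: a relation of minimal order.** $M$ has finite length, so there is a minimal $r\ge1$ with $N_r=N_{r-1}$. For $i<r$ the map $N\to N_i/N_{i-1}$ is an isomorphism. So $N^r\to N_{r-1}$, $(u_i)\mapsto\sum_{i<r}\delta^iu_i$, is bijective: it is onto by definition, and in a relation $\sum_{i<r}\delta^iu_i=0$ one gets $u_{r-1}=0$, then $u_{r-2}=0$, and so on. Hence there are unique additive maps $\theta_i:N\to N$ with
$$\delta^ru=\sum_{i<r}\delta^i\theta_i(u)\qquad(u\in N).$$

**Step 3: properties of $\theta_{r-1}$.** Apply $\partial_l$: $\sum\delta^i\partial_l\theta_i(u)=\partial_l\delta^ru=\delta^r\partial_lu=\sum\delta^i\theta_i(\partial_lu)$, so $\theta_i\partial_l=\partial_l\theta_i$. Next compute the $\delta^{r-1}$-component of $s\,\delta^ru$ in two ways. By (1) for $i=r$, $s\delta^ru=\delta^r(su)-r\delta^{r-1}(\delta(s)u)+\cdots$, with component $\theta_{r-1}(su)-r\,\delta(s)u$. By (1) applied to $s\sum_{i<r}\delta^i\theta_i(u)$ the component is $s\,\theta_{r-1}(u)$. So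
$$\theta_{r-1}(su)=s\,\theta_{r-1}(u)+r\,\delta(s)u .$$

**Step 4: the correction.** Here characteristic $0$ enters: put $\delta'=\theta_{r-1}/r:N\to N$. Then $\delta'(su)=s\delta'(u)+\delta(s)u$, and $\delta'$ commutes with the $\partial_l$. Hence $\delta-\delta':N\to M$ is $S$-linear and commutes with the $\partial_l$, i.e. it is $D_K$-linear, with image $0$ or isomorphic to $N$. So $\delta N\subset N+(\delta-\delta')N$ lies in the $N$-isotypic part of the socle. $\square$

Let now $M\in\mathcal C$ be $\mathfrak D$-simple. It has finite length over $D_K$, so its $D_K$-socle is nonzero, and a nonzero isotypic component is a $\mathfrak D$-submodule, hence all of $M$: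
$$M\cong N_K^{\,s_K}\quad\text{over }D_K,\ N_K\text{ simple}.\tag{2}$$

## 7. Endomorphism rings of simple holonomic modules

To compare $\operatorname{End}_{D_K}(M)$ for different $K$ we need it to be finite-dimensional.

**Lemma 5.** Let $N$ be a simple holonomic $D_K$-module. Then $\Delta=\operatorname{End}_{D_K}(N)$ is finite-dimensional over $K$.

Let $\operatorname{Ass}N=\{P\}$, so $N=H^0_P(N)\subset N_P$. Put $d=\dim S/P$, $c=n-d=\operatorname{ht}P$, $\kappa=\operatorname{Frac}(S/P)$. The plan is to localize at $P$, to write $N_P$ in terms of its socle $W$, a $\kappa$-space with a connection, to show $\dim_\kappa W<\infty$ by counting, and then to bound the endomorphisms of $W$.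

**Step 1: coordinates adapted to $P$.** $K$ is infinite, and for a prime $\mathfrak p\ne\mathfrak m$ the space $\mathfrak p\cap\sum Kx_i$ is a proper subspace of $\sum Kx_i$, because the $x_i$ generate $\mathfrak m$. A vector space over an infinite field is not a finite union of proper subspaces. So we can choose successively linear forms $x_1',\dots,x_d'$ with $x'_j$ outside all minimal primes of $P+(x'_1,\dots,x'_{j-1})$ that have coheight $d-j+1\geq 1$. They are linearly independent, since $x_j'$ is not in the span of its predecessors, and form a system of parameters of $S/P$. After a $K$-linear change of the $x_i$, which does not change $D_K$, assume $x_1,\dots,x_d$ is a system of parameters of $S/P$. Then $S/P$ is finite over $R_0=K[[x_1,\dots,x_d]]\subset S/P$, and $\kappa$ is finite separable over $Q_0=\operatorname{Frac}R_0$.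

Consider the $\kappa$-linear map
$$\kappa^c\to\operatorname{Hom}_\kappa(PS_P/P^2S_P,\kappa),\qquad(c_i)_{i>d}\mapsto\Bigl(f\mapsto\sum_{i>d}c_i\,\overline{\partial_if}\Bigr).$$
It is injective. Indeed, scale an element $(c_i)$ of the kernel so that $c_i\in S/P$. Then $\sum_{i>d}c_i\partial_i:S\to S/P$ kills $P$, so it induces a derivation $S/P\to S/P$, which kills $R_0$. Extended to $\kappa$ it is zero, by separability of $\kappa/Q_0$; evaluating at $x_i$ gives $c_i=0$. Both sides have dimension $c$ ($S_P$ is regular of dimension $c$), so the map is an isomorphism.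

Choose $z_1,\dots,z_c\in P$ forming a basis of $PS_P/P^2S_P$. They generate $PS_P$, and $\det(\partial_jz_i)_{j>d}$ is nonzero in $\kappa$, i.e. a unit of $S_P$. The matrix of values of $\partial_1,\dots,\partial_n$ on $(x_1,\dots,x_d,z_1,\dots,z_c)$ has this determinant. So $\bigoplus S_P\partial_i$ has a basis $\partial_{y_1},\dots,\partial_{y_d},\partial_{z_1},\dots,\partial_{z_c}$ dual to $(x_1,\dots,x_d,z_1,\dots,z_c)$. The bracket of two of these lies in $\bigoplus S_P\partial_i$ and kills all $x_j$ $(j\le d)$ and $z_i$, so it is $0$: they commute. Since $\partial_{y_j}z_i=0$, the $\partial_{y_j}$ preserve $PS_P=(z)$ and induce derivations of $\kappa$. On $R_0$ they are the $\partial_j$: write $\partial_{y_j}=\sum_i\partial_{y_j}(x_i)\partial_i$; for $i\le d$ the coefficient is $1$ or $0$ according to $i=j$ or not, and the $\partial_i$ with $i>d$ kill $R_0$.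

Put $D_P=S_P\langle\partial_1,\dots,\partial_n\rangle=S_P\langle\partial_y,\partial_z\rangle$. It acts on $N_P\neq0$. This module is simple over $D_P$: for a submodule $X$ we have $X=(X\cap N)_P$, and $X\cap N$ is $0$ or $N$.

**Step 2: Kashiwara decomposition.** Let $T$ be a $\mathbb Q$-vector space with operators $z,\partial$ such that $[\partial,z]=1$ and $z$ is locally nilpotent. *Claim: $T=\bigoplus_{a\ge0}\partial^a\ker z$, with $\partial^a$ injective on $\ker z$.* For $w\in\ker z$ we have $z\partial^aw=-a\,\partial^{a-1}w$. So $z^m\partial^mw=(-1)^mm!\,w$ and $z^m\partial^aw=0$ for $a<m$. Applying $z^m$ to a relation $\sum_{a\le m}\partial^aw_a=0$ gives $w_m=0$, and so on. For spanning, we show $\ker z^t\subset\sum_{a<t}\partial^a\ker z$ by induction on $t$; $t=1$ is trivial. If $z^tu=0$, $t\ge2$, then $zu=\sum_{a<t-1}\partial^aw_a=-z\sum_a\partial^{a+1}w_a/(a+1)$, so $u+\sum_a\partial^{a+1}w_a/(a+1)\in\ker z$.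

Every element of $N_P$ is killed by a power of $(z)$. Apply the claim with $z_1,\partial_{z_1}$; the kernel of $z_1$ is stable under $S_P$, the $\partial_{y_j}$ and the $\partial_{z_i}$ with $i>1$, so we may continue with $z_2$, and so on. The result is
$$N_P=\bigoplus_\alpha\partial_z^\alpha W,\qquad W=\{w\in N_P:z_iw=0\ \forall i\}\ne0,\quad\partial_z^\alpha\text{ injective on }W.$$
$W$ is a $\kappa$-vector space stable under the $\partial_y$, i.e. a module over $\kappa\langle\partial_y\rangle$. For $s\in S_P$, $u\in W$:
$$s\,\partial_z^\alpha u=\sum_{\gamma\le\alpha}(-1)^{|\gamma|}\tbinom\alpha\gamma\partial_z^{\alpha-\gamma}\bigl(\partial_z^\gamma(s)u\bigr),\qquad\partial_z^\alpha(su)=\sum_{\gamma\le\alpha}\tbinom\alpha\gamma\,\partial_z^\gamma(s)\,\partial_z^{\alpha-\gamma}u.\tag{3}$$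
If $W'\subset W$ is a $\kappa\langle\partial_y\rangle$-submodule, then $\bigoplus_\alpha\partial_z^\alpha W'$ is a $D_P$-submodule by (3), and it determines $W'$. As $N_P$ is simple, *$W$ is simple over $\kappa\langle\partial_y\rangle$*. Fix $0\ne w\in W$; it generates $W$.

**Step 3: a lower bound if $\dim_\kappa W=\infty$.** Let $G'_j$ be the $\kappa$-span of $\{\partial_y^\beta w:|\beta|\le j\}$ and
$$G_j=(\text{operators of order}\le j\text{ in }D_P)\cdot w=\sum_{|\alpha|+|\beta|\le j}S_P\,\partial_z^\alpha\partial_y^\beta w .$$
By the first formula (3), $S_P\partial_z^\alpha\partial_y^\beta w\subset\sum_\gamma\partial_z^{\alpha-\gamma}G'_{|\beta|}$, and $|\beta|\le j-|\alpha-\gamma|$. By the second, $\partial_z^\alpha G'_{j-|\alpha|}\subset G_j$. So $G_j=\bigoplus_{|\alpha|\le j}\partial_z^\alpha G'_{j-|\alpha|}$. Filter by $|\alpha|$. On the graded pieces $s\,\partial_z^\alpha u\equiv\partial_z^\alpha(su)$, so $S_P$ acts through $\kappa$, and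
$$\operatorname{length}_{S_P}G_j=\sum_{|\alpha|\le j}\dim_\kappa G'_{j-|\alpha|}.$$
Suppose $\dim_\kappa W=\infty$. Then $G'_j\subsetneq G'_{j+1}$ for all $j$: otherwise $G'_j$ is $\partial_y$-stable, hence equal to $W$. So $\dim G'_j\ge j+1$ and
$$\operatorname{length}_{S_P}G_j\ge\sum_{|\alpha|\le j}(j-|\alpha|+1)=\binom{j+c+1}{c+1},$$
a polynomial in $j$ of degree $c+1$ (the sum counts $(c+1)$-tuples of nonnegative integers with sum $\le j$).

**Step 4: an upper bound from holonomicity.** Let $0\ne u\in N$, $\Phi_j=(\text{operators of order}\le j\text{ in }D_K)\cdot u$ and $G=\operatorname{gr}^\Phi N$. It is generated over $S[\xi]=S[\xi_1,\dots,\xi_n]$ by the class of $u$ in degree $0$ and has dimension $n$. As $N=H^0_P(N)$, a power of $P$ kills $u$, hence $G$. So $G_P$ has a finite filtration whose quotients are finitely generated graded $\kappa[\xi]$-modules, and $G_P\neq0$ as $N_P\ne0$. By the theory of Hilbert polynomials $\operatorname{length}_{S_P}(\Phi_j)_P$ is, for large $j$, a polynomial in $j$ of degree $e=\dim S_P[\xi]/\mathfrak q'$ for some graded prime $\mathfrak q'\supset P$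 minimal in $\operatorname{Supp}G_P$. Let $\mathfrak q$ be the contraction of $\mathfrak q'$ to $S[\xi]$. Then $\mathfrak q\cap S=P$ and $\mathfrak q\in\operatorname{Supp}G$. The ring $B=S[\xi]/\mathfrak q$ is a graded domain with $B_0=S/P$ and $\operatorname{trdeg}_{B_0}B=\dim S_P[\xi]/\mathfrak q'=e$. As $S/P$ is universally catenary, the dimension formula (Matsumura, *Commutative Ring Theory*, Thm. 15.6) for the prime $\mathfrak mB_0+B_+$, whose residue field is $k$, gives
$$\operatorname{ht}(\mathfrak mB_0+B_+)=\operatorname{ht}(\mathfrak mB_0)+\operatorname{trdeg}_{B_0}B-0=d+e .$$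
So $d+e\le\dim B\le\dim G=n$, i.e. $e\le c$.

Now $w\in(\Phi_m)_P$ for some $m$, hence $G_j\subset(\Phi_{j+m})_P$ for all $j$, because operators of order $\le j$ in $D_P$ are $S_P$-combinations of operators of order $\le j$ in $D_K$. The length of the right side grows like a polynomial of degree $\le c$, against degree $c+1$ in Step 3. So $\dim_\kappa W<\infty$.

**Step 5: the constants of $\kappa$.** Let $C=\{a\in\kappa:\partial_{y_j}a=0\ \forall j\}\supset K$. *Claim: $[C:K]<\infty$.* Let $a\in C$. Apply $\partial_{y_j}$ to its monic minimal equation over $Q_0$: we get an equation of smaller degree for $a$, so each coefficient $b$ satisfies $\partial_jb=0$ for $j\le d$. Let $b\ne0$, $b=g/h$ with $g,h\in R_0$ coprime. From $h\,\partial_jg=g\,\partial_jh$ we get $g\mid\partial_jg$ and $h\mid\partial_jh$ for all $j$, so $g$ and $h$ divide all their iterated derivatives. In characteristic $0$ some iterated derivative of a nonzero power series is a unit. So $g,h$ are units, $b\in R_0$ is killed by all $\partial_j$, and $b\in K$. Thus $C$ is algebraic over $K$ and lies in the integral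 closure of $S/P$ in $\kappa$. This closure is a domain finite over the complete local ring $S/P$, hence a complete local domain, with residue field finite over $k\cong K$. The field $C$ embeds into that residue field. So $[C:K]<\infty$.

**Step 6: conclusion.** The division ring $\Delta$ acts on $N_P$ commuting with $D_P$, so it preserves $W\ne0$, and $\Delta\hookrightarrow H=\operatorname{End}_{\kappa\langle\partial_y\rangle}(W)$, which is a $C$-algebra. Elements $h_i$ of $H$ that are independent over $C$ are independent over $\kappa$ in $\operatorname{End}_\kappa(W)$: take a shortest relation $\sum a_ih_i=0$, $a_1=1$. Commutators with $\partial_{y_j}$ give the shorter relation $\sum\partial_{y_j}(a_i)h_i=0$, so all $\partial_{y_j}(a_i)=0$, i.e. $a_i\in C$, a contradiction. Hence $\dim_CH\le(\dim_\kappa W)^2$, and $\dim_K\Delta\le[C:K](\dim_\kappa W)^2<\infty$. $\square$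

## 8. The $S$-span of $\operatorname{End}_{D_K}(M)$ does not depend on $K$

Let $M\in\mathcal C$ be $\mathfrak D$-simple and $E=\operatorname{End}_S(M)$. For $b\in E$ and $\partial\in\operatorname{Der}(S)$ put $\operatorname{ad}(\partial)b=\partial b-b\partial$. This is again $S$-linear, and
$$\operatorname{ad}(s\partial)b=s\operatorname{ad}(\partial)b,\quad\operatorname{ad}(\partial)(sb)=\partial(s)b+s\operatorname{ad}(\partial)b,\quad \operatorname{ad}([\partial,\partial'])=[\operatorname{ad}(\partial),\operatorname{ad}(\partial')].$$
Let $A_K=\operatorname{End}_{D_K}(M)=\{b\in E:\operatorname{ad}(\partial_i^K)b=0\ \forall i\}$. By (2) it is $\operatorname{Mat}_{s_K}(\operatorname{End}_{D_K}N_K)$, finite-dimensional over $K$ by Lemma 5. Put $\mathfrak A_K=S\cdot A_K\subset E$. This is an $S$-subalgebra of $E$.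

**Step 1: $S\otimes_KA_K\to\mathfrak A_K$ is bijective.** Let $\mathcal K$ be the kernel, an $S$-submodule of a finite free $S$-module, hence $\mathfrak m$-adically closed. Since $\operatorname{ad}(\partial_i)(sa)=\partial_i(s)a$ for $a\in A_K$, $\mathcal K$ is stable under $\partial_i\otimes1$. Suppose $0\ne\theta\in\mathcal K$. Applying some $\partial^\alpha$ we may assume $\theta\notin\mathfrak m\otimes A_K$. The element $\sum_\alpha\frac{(-x)^\alpha}{\alpha!}\partial^\alpha\theta$ lies in $\mathcal K$ and is the constant term of $\theta$: the coefficient of $x^\beta$ in $\theta$ gets multiplied by $\sum_{\alpha\le\beta}(-1)^{|\alpha|}\binom\beta\alpha$, which is $0$ for $\beta\ne0$. This constant term is a nonzero element of $1\otimes A_K$, which injects into $E$: a contradiction.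

**Step 2: $\mathfrak A_K$ is stable under $\operatorname{ad}(\partial)$ for every $\partial\in\operatorname{Der}(S)$.** By the Leibniz rule it suffices to treat $b=\operatorname{ad}(\partial)a$ with $a\in A_K$. For $d\in\operatorname{Der}(K)$, $\operatorname{ad}(\partial_i)\operatorname{ad}(\delta_d)a=\operatorname{ad}(\delta_d)\operatorname{ad}(\partial_i)a=0$, so $\operatorname{ad}(\delta_d)a\in A_K$. By Lemma 2, for each $t$ there are $\rho_\gamma\in\operatorname{Der}(S)$ with
$$b\in\mathfrak A_K+\sum_{|\gamma|=t}x^\gamma\operatorname{ad}(\rho_\gamma)a .$$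
*First approximate on a fixed $F_j$.* As $A_K$ is finite-dimensional and $F_{j+1}$ finitely generated, there is $h\ge j+1$ with $A_KF_{j+1}\subset F_h$. Then $\mathfrak A_KF_j\subset F_h$, and for *every* $\rho\in\operatorname{Der}(S)$
$$\operatorname{ad}(\rho)(a)F_j\subset\rho F_h+aF_{j+1}\subset F_{h+1}.$$
So $b|_{F_j}\in\mathfrak A_K|_{F_j}+\mathfrak m^t\operatorname{Hom}_S(F_j,F_{h+1})$ for all $t$. The module $\operatorname{Hom}_S(F_j,F_{h+1})$ is finitely generated, so Krull's theorem gives $\theta_j\in\mathfrak A_K$ with $b|_{F_j}=\theta_j|_{F_j}$.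

*Then glue.* Let $\operatorname{Ker}_j=\{\theta\in\mathfrak A_K:\theta F_j=0\}$. These submodules of the finitely generated module $\mathfrak A_K$ decrease and have intersection $0$. By Chevalley's theorem ($S$ is complete), for every $t$ we have $\operatorname{Ker}_j\subset\mathfrak m^t\mathfrak A_K$ for $j\gg0$. As $\theta_{j+1}-\theta_j\in\operatorname{Ker}_j$, the $\theta_j$ converge to some $\theta\in\mathfrak A_K$, and $\theta-\theta_j=\sum_{i\ge j}(\theta_{i+1}-\theta_i)\in\operatorname{Ker}_j$ because submodules are closed. So $\theta=b$ on every $F_j$, i.e. $b=\theta\in\mathfrak A_K$.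

**Step 3: $\mathfrak A_K=\mathfrak A_L$.** By Step 2 the commuting operators $\nabla_i=\operatorname{ad}(\partial_i^L)$ act on $\mathfrak A_K$, which is finite free over $S$ by Step 1, and $\nabla_i(\mathfrak m^t\mathfrak A_K)\subset\mathfrak m^{t-1}\mathfrak A_K$. For $\theta\in\mathfrak A_K$ the sum $\epsilon(\theta)=\sum_\alpha\frac{(-x)^\alpha}{\alpha!}\nabla^\alpha\theta$ converges, $\epsilon(\theta)\equiv\theta\bmod\mathfrak m\mathfrak A_K$, and, with $e_i$ the $i$-th unit multi-index,
$$\nabla_i\epsilon(\theta)=-\sum_{\alpha_i\ge1}\frac{(-x)^{\alpha-e_i}}{(\alpha-e_i)!}\nabla^\alpha\theta+\sum_\alpha\frac{(-x)^\alpha}{\alpha!}\nabla^{\alpha+e_i}\theta=0 .$$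
So $\epsilon(\theta)\in\mathfrak A_K\cap A_L$, and $\mathfrak A_K\cap A_L$ maps onto $\mathfrak A_K/\mathfrak m\mathfrak A_K$. By Nakayama $\mathfrak A_K=S(\mathfrak A_K\cap A_L)\subset\mathfrak A_L$. By symmetry $\mathfrak A_K=\mathfrak A_L=:\mathfrak A$.

**Step 4: end of the proof of Theorem A.** By Step 1, $A_K\cong k\otimes_SS\otimes_KA_K\cong\mathfrak A/\mathfrak m\mathfrak A\cong A_L$ as $k$-algebras (using $K\cong k\cong L$). Since $A_K\cong\operatorname{Mat}_{s_K}(\operatorname{End}_{D_K}N_K)$ with $\operatorname{End}_{D_K}N_K$ a division ring, Wedderburn's theorem gives $s_K=s_L$ and $\operatorname{End}_{D_K}(N_K)\cong\operatorname{End}_{D_L}(N_L)$. Moreover $\operatorname{Ass}N_K=\operatorname{Ass}M=\operatorname{Ass}N_L$ is a single prime $P$. So $e_{P,K}(M)=s_K=s_L=e_{P,L}(M)$, and all other $e_{P',K}(M)$, $e_{P',L}(M)$ vanish. This settles $\mathfrak D$-simple modules; the general case was reduced to it in Section 4. Theorem A, and the Main Theorem in characteristic $0$, are proved. $\blacksquare$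

## 9. Characteristic $p$: Frobenius modules and their operators

From now on the characteristic is $p>0$, and $q=p^e$ always. In characteristic $p$, Step 4 of Lemma 4 is lost ($r$ may be divisible by $p$), and $D_K$ is not generated by derivations. The $K$-free structure is now Frobenius.

**Definition ($F$-modules).** An $F$-module over a regular ring $R$ is an $R$-module $M$ with a $p$-linear map $F:M\to M$ such that $F^*M:=R\otimes_{F,R}M\to M$, $a\otimes m\mapsto aF(m)$, is bijective.

Frobenius on a regular ring is faithfully flat. So $F$ is injective on $M$; for a submodule $N\subset M$, $F^*N$ is identified with $R\,F(N)\subset M$; and $F^*$ commutes with finite intersections, with $F^*(0:_MI)=(0:_{F^*M}I^{[p]})$. A submodule $N$ is an *$F$-submodule* if $R\,F(N)=N$. Basic examples: $R$ with its Frobenius, localizations $M_f$ with $F(m/f^a)=F(m)/f^{pa}$, and kernels and cokernels of $F$-equivariant linear maps (by exactness of $F^*$). So iterated local cohomology modules of $S$ are $F$-modules.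

**Definition ($F$-finite).** An $F$-module is $F$-finite if it is isomorphic to a limit $\varinjlim(N\to F^*N\to F^{2*}N\to\cdots)$ obtained from a map $N\to F^*N$ with $N$ finitely generated. For example $H^1_{(x)}(K[[x]])$ comes from multiplication by $x^{p-1}$, $S/x\to S/x^p$.

We use Lyubeznik (J. reine angew. Math. 491 (1997), 2.8, 2.10, 2.11): iterated local cohomology modules of $S$ are $F$-finite; $F$-submodules of $F$-finite modules and quotients by them are $F$-finite; $F$-finite modules have finite Bass numbers.

**Operators on $F$-modules.** Since $F^e$ is injective, $M=R\otimes_{R^q}F^e(M)$, and $Q\in\operatorname{End}_{R^q}(R)$ acts on $M$ by $Q(aF^e(m))=Q(a)F^e(m)$. This does not depend on the choice of $e$: regarded in $\operatorname{End}_{R^{pq}}(R)$, $Q$ sends $aF^{e+1}(m)=aF^e(F(m))$ to the same element $Q(a)F^{e+1}(m)$, and such elements span $M$. $F$-submodules satisfy $N=R\,F^e(N)$, so they are stable under these operators; $F$-equivariant $R$-linear maps commute with them.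

Let $T_e=K[[x_1^q,\dots,x_n^q]]\supset S^q$ and $D^{(e)}=\operatorname{End}_{T_e}(S)$. $S$ is free over $T_e$ with basis $x^\alpha$, $0\le\alpha_i<q$.

**Lemma 6.** $D_K=\bigcup_eD^{(e)}$. Hence every $F$-module over $S$ is a $D_K$-module for every $K$, and $F$-submodules are $D_K$-submodules. On iterated local cohomology this is the natural $D_K$-structure.

*Proof.* Let $Q\in D_K$ have order $<q$. Writing $\operatorname{ad}(s)$ as left minus right multiplication, $\operatorname{ad}(s^q)(Q)=\operatorname{ad}(s)^q(Q)=0$, since a $q$-fold commutator lowers the order below $0$. So $Q$ commutes with $K$ and with all $s^q$. By Lemma 1(2) it is $\mathfrak m$-adically continuous, so it is $T_e$-linear. Conversely, the kernel of $S\otimes_{T_e}S\to S$ is generated by the $x_i\otimes1-1\otimes x_i$, whose $q$-th powers vanish. So it is nilpotent, which says that every $T_e$-linear endomorphism has finite order. As $S^q\subset T_e$, $D^{(e)}\subset\operatorname{End}_{S^q}(S)$ acts on $F$-modules.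

For the last claim: on $S$ both actions agree, since $Q(am^q)=Q(a)m^q$. On $M_f$ the natural action satisfies $Q(m/f^{qt})=Q(m)/f^{qt}$ for $Q\in D^{(e)}$, since $Q$ commutes with $f^q$. The $F$-module action satisfies the same formula: if $m=\sum a_iF^e(m_i)$, then $m/f^{qt}=\sum a_iF^e(m_i/f^t)$. Čech maps are compatible with both. $\square$

We shall need the following form of Morita equivalence several times.

**Lemma 7.** Let $R\subset R'$ be commutative rings, $R'$ free over $R$ with finite basis $b_1=1,b_2,\dots,b_r$, and $X$ an $R$-module. Then $X'\mapsto R'\otimes_RX'$ and $N\mapsto N\cap(1\otimes X)$ are inverse bijections between $R$-submodules of $X$ and $\operatorname{End}_R(R')$-submodules of $R'\otimes_RX$ (operators acting on the first factor).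

*Proof.* Let $N$ be stable and $\zeta=\sum b_i\otimes\xi_i\in N$. The $R$-linear map $b_i\mapsto 1$, $b_j\mapsto0$ $(j\neq i)$ sends $\zeta$ to $1\otimes\xi_i$. So $\xi_i\in N\cap X$, and $N=R'\otimes(N\cap X)$. Conversely $R'\otimes X'$ is stable and meets $1\otimes X$ in $X'$. $\square$

**Theorem B.** Let $M$ be an $F$-finite $F$-module over $S$ of finite length over $D_K$ and over $D_L$ (e.g. an iterated local cohomology module). Then $e_{P,K}(M)=e_{P,L}(M)$ for all $P$. If $M$ is $F$-simple, then $\operatorname{Ass}M=\{P\}$ for one prime $P$, $M$ is $D_K$-semisimple, and with $\Gamma=\operatorname{Gal}(\kappa(P)^s/\kappa(P))$ there are a finite irreducible continuous $\mathbb F_p[\Gamma]$-module $V$ and a continuous homomorphism $\rho:\Gamma\to\operatorname{Gal}(k^s/k)$, constructed without reference to $K$, such that $\ell_K(M)$ is the length of $k^s\otimes_{\mathbb F_p}V$ as a $k^s$-semilinear $\Gamma$-representation ($\Gamma$ acting on $k^s$ through $\rho$).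

**Example 4 ($F$-simple is not $D_K$-simple).** Let $n=0$, $S=k=\mathbb F_2$, $M=k^2$ with $F(e_1)=e_2$, $F(e_2)=e_1+e_2$. The three nonzero vectors are permuted cyclically, so no line is $F$-stable and $M$ is $F$-simple. But $D_K=k$, and $\ell_K(M)=2$.

**Reduction to $F$-simple $M$ and to $M_P$.** As $F$-submodules are $D_K$-submodules, $M$ has finite length as an $F$-module, and its $F$-simple factors satisfy the hypotheses of Theorem B. By additivity we may assume that **$M$ is $F$-simple**. Let $P\in\operatorname{Ass}M$. By flatness $F^*H^0_P(M)=H^0_P(F^*M)$, since the ideals $(P^t)^{[p]}$ are cofinal with the powers of $P$. So $H^0_P(M)$ is a nonzero $F$-submodule, $M=H^0_P(M)$, and $\operatorname{Ass}M=\{P\}$ as in Lemma 1(3). Hence $M\subset M_P$. Put $A:=S_P$; then $M_P$ is an $F$-module over $A$. It is $F$-simple: for an $F$-submodule $N'\subset M_P$ we have $F^*(N'\cap M)=F^*N'\cap F^*M=N'\cap M$ by flatness, so $N'\cap M$ is $0$ or $M$, and $N'=(N'\cap M)_P$.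

**Notation.** $\kappa=\kappa(P)$, $d=\dim S/P$, $c=n-d=\dim A$, $P_e=P\cap T_e$, $A_e=(T_e)_{P_e}$, $\kappa_e=\operatorname{Frac}(T_e/P_e)\subset\kappa$. For $s\in S\setminus P$ we have $s^q\in T_e\setminus P_e$. So inverting $T_e\setminus P_e$ inverts $S\setminus P$, whence $A=S\otimes_{T_e}A_e$ and $A^q\subset A_e$. Likewise $A_e=T_e\otimes_{T_{e+f}}A_{e+f}$ is free of rank $p^{fn}$ over $A_{e+f}$. $A_e$ is regular local of dimension $c$, with residue field $\kappa_e$. Since $\kappa^q\subset\kappa_e$, $\kappa/\kappa_e$ is purely inseparable. A *$D_A$-submodule* of $M_P$ is an $A$-submodule stable under $D_K$, equivalently under all $\operatorname{End}_{A_e}(A)=A\otimes_SD^{(e)}$. If $N\subset M$ is a $D_K$-submodule, $N_P$ is a $D_A$-submodule (as $Q(m/s^q)=Q(m)/s^q$), and if $X\subset M_P$ is a $D_A$-submodule, $X\cap M$ is a $D_K$-submodule with $(X\cap M)_P=X$.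

The plan: Sections 10–13 describe all $D_A$-submodules of $M_P$ by linear algebra over the separable closure $K^s$ of $K$; Section 14 removes $K$; Section 15 returns from $M_P$ to $M$.

## 10. The residue fields $\kappa_e$ and the ideals $P_e$

All dependence on $K$ sits in the rings $T_e$. An operator in $D^{(e)}$ is linear over $T_e$, so "constants for all operators" means $\bigcap_e\kappa_e$. We show that this field is separable algebraic over $K$, and that the ideals $P_eA$ shrink $P$-adically. If $k$ is imperfect there is a real issue at small $e$: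

**Example 5.** $K=\mathbb F_p(t)$, $S=K[[x,y]]$, $P=(y^p-tx^p)$. $P$ is the kernel of $S\to K(t^{1/p})[[x]]$, $y\mapsto t^{1/p}x$: by Weierstrass division the kernel is generated by the minimal polynomial of $t^{1/p}x$ over $K((x))$. So $\kappa_0=K(t^{1/p})((x))$ is inseparable over $K$. In $T_1=K[[X,Y]]$, $X=x^p,Y=y^p$, we get $P_1=(Y-tX)$ and $\kappa_1=K((x^p))$, separable over $K$. Also $P_1A=PA$, although $P_1$ comes from level $1$: the shrinking starts only from level $1$ on.

Let $y_1,\dots,y_d\in\mathfrak m$ map to a system of parameters of $S/P$. Then $S/P$ is finite over $R_0=K[[y]]\subset S/P$, generated by the images of $g_1,\dots,g_s\in S$. Put $R_{0,e}=K[[y_1^q,\dots,y_d^q]]\subset T_e/P_e$ and $Q_{0,e}=\operatorname{Frac}R_{0,e}$.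

**Lemma 8.**

* (a) $T_e/P_e=\sum_iR_{0,e}\,g_i^q$.
* (b) $D_e:=[\kappa_e:Q_{0,e}]$ satisfies $D_{e+1}\le D_e$. There are $e_0$ and a set $I$ of indices such that for all $e\ge e_0$, $\{g_i^q\}_{i\in I}$ is a basis of $\kappa_e$ over $Q_{0,e}$; so $D_e=|I|$.
* (c) $P_{e_0+f}A_{e_0}=P_{e_0}^{[p^f]}A_{e_0}$; hence $P_{e_0+f}A\subset P^{\,p^f}A$ for all $f\ge0$.
* (d) For $e\ge e_0$, $\kappa_e/K$ is separable.
* (e) $\bigcap_eQ_{0,e}=K$.
* (f) Every element of $C_0:=\bigcap_e\kappa_e$ is separable algebraic over $K$.

*Proof of (a).* We have $S=\sum_iK[[y]]g_i+P$, so each monomial $x^\alpha$ lies in $\sum Kg_i+P+(y)S$. Apply $F^e:S\to T_e$; as $F^e(P)\subset P_e$, $x^{q\alpha}\in\sum K^qg_i^q+P_e+(y^q)T_e$. Also $\mathfrak m^N\subset P+(y)S$ for some $N$, so $\mathfrak m_{T_e}^N=F^e(\mathfrak m^N)T_e\subset P_e+(y^q)T_e$. As $T_e$ is spanned over $K$ by finitely many $x^{q\alpha}$ modulo $\mathfrak m_{T_e}^N$, $T_e=\sum Kg_i^q+P_e+(y^q)T_e$. Now $T_e/P_e$ is $(y^q)$-adically separated and $R_{0,e}$ is complete, so Nakayama's lemma for complete rings (Matsumura, Thm. 8.4) applies.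

*Proof of (b).* By (a) the $g_i^q$ span $\kappa_e$ over $Q_{0,e}$. Let $\{g_i^q\}_{i\in I}$ be a basis. Taking $p$-th powers, $\{g_i^{pq}\}_I$ is a basis of $\kappa_e^p$ over $Q_{0,e}^p=\operatorname{Frac}K^p[[y^{pq}]]\subset Q_{0,e+1}$. So every $g_i^{pq}$ is a $Q_{0,e+1}$-combination of those with $i\in I$, and by (a) for $e+1$ these span $\kappa_{e+1}$. Thus $D_{e+1}\le D_e$. Choose $e_0$ where the sequence $D_e$ has become constant and $I$ for $e_0$; inductively, a spanning set of $D_{e+1}=|I|$ elements is a basis.

*Proof of (c).* Let $e=e_0$, $r=p^f$. $r$-th powers of elements of $P_e$ lie in $P\cap T_{e+f}=P_{e+f}$, so $P_e^{[r]}A_e\subset P_{e+f}A_e$. Compute $[\kappa_e:Q_{0,e+f}]$ in two ways: $D_e\cdot r^d=[\kappa_e:\kappa_{e+f}]\cdot D_{e+f}$; so $[\kappa_e:\kappa_{e+f}]=r^d$ by (b). The ring $A_e/P_{e+f}A_e=A_e\otimes_{A_{e+f}}\kappa_{e+f}$ has dimension $r^n$ over $\kappa_{e+f}$. So its length over $A_e$ is $r^n/r^d=r^c$. This is also the length of $A_e/P_e^{[r]}A_e$, as $A_e$ is regular of dimension $c$. Hence the ideals agree. The last claim follows since $P_{e_0}\subset P$.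

*Proof of (d).* By MacLane's criterion we must show: if $u_1,\dots,u_m\in\kappa_e^p$ are independent over $K^p$, they are independent over $K$. Write $u_i=\sum_{j\in I}b_{ij}g_j^{pq}$ with $b_{ij}\in Q_{0,e}^p=\operatorname{Frac}K^p[[y^{pq}]]$. Let $\sum k_iu_i=0$, $k_i\in K$. By (b) for $e+1$, $\sum_ik_ib_{ij}=0$ for all $j$. Multiplying all $u_i$ by a common denominator in $K^p[[y^{pq}]]$ we may assume $b_{ij}\in K^p[[y^{pq}]]$. Write $k_i=\sum_\lambda k_{i\lambda}\omega_\lambda$ with $\omega_\lambda\in K$ independent over $K^p$ and $k_{i\lambda}\in K^p$. The coefficients of the $b_{ij}$ are in $K^p$, so comparing power series coefficients gives $\sum_ik_{i\lambda}b_{ij}=0$ for all $\lambda,j$. Hence $\sum_ik_{i\lambda}u_i=0$ for each $\lambda$, and all $k_{i\lambda}=0$.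

*Proof of (e).* Let $0\ne b$ be in the intersection, $b=g/h$ with $g,h\in R_0$ coprime, and $b=g_e/h_e$ with $g_e,h_e\in R_{0,e}$ coprime. Coprimality means that $h_e$ is a nonzerodivisor modulo $g_e$. This persists under the flat extension $R_{0,e}\subset R_0$. So $g_e,h_e$ are coprime in $R_0$, and $g,h$ equal $g_e,h_e$ up to units of $R_0$. If $g$ were a nonunit, $g_e$ would be a nonunit of $R_{0,e}$, so $g\in(y_1^q,\dots,y_d^q)R_0\subset(y)^q$ for all $q$, and $g=0$, impossible. The same holds for $h$. So $g_e,h_e$ have nonzero constant terms and are units of $R_{0,e}$, and $b\in\bigcap_eR_{0,e}=K$.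

*Proof of (f).* Let $a\in C_0$ with minimal polynomial $\mu_e$ over $Q_{0,e}$. The fields $Q_{0,e}$ decrease, so $\mu_e$ divides $\mu_{e+1}$, and $\deg\mu_e\le D_e\le D_0$. So $\mu_e$ is eventually constant, with coefficients in $\bigcap Q_{0,e}=K$. Hence $a$ is algebraic over $K$, and it is separable by (d), since $a\in\kappa_{e_0}$. $\square$

## 11. Strict henselization and Galois descent

On $M_P$ the Frobenius may be twisted by a Galois action. We pass to the strict henselization to untwist it, and keep the Galois group $\Gamma$ to come back.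

Let $\widetilde A$ be the strict henselization of $A$, $\widetilde{\mathfrak m}=P\widetilde A$, residue field $\widetilde\kappa=\kappa^s$, $\Gamma=\operatorname{Gal}(\kappa^s/\kappa)=\operatorname{Aut}_A(\widetilde A)$. It is regular local of dimension $c$ and a filtered colimit of étale $A$-algebras. The relative Frobenius of an étale algebra is an isomorphism, so $\widetilde A=A\otimes_{A^q}\widetilde A^q$. Put $\widetilde A_e=A_e[\widetilde A^q]$. As $\widetilde A^q$ is flat over $A^q$, the map $A_e\otimes_{A^q}\widetilde A^q\to A\otimes_{A^q}\widetilde A^q=\widetilde A$ is injective, so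
$$\widetilde A_e=A_e\otimes_{A^q}\widetilde A^q,\qquad \widetilde A=A\otimes_{A_e}\widetilde A_e .$$

**Lemma 9.**

1. $\widetilde A$ is free over $\widetilde A_e$ with basis $x^\alpha$, $0\le\alpha_i<q$. $\widetilde A_e$ is regular local of dimension $c$, and flat over $\widetilde A^q$.
2. The maximal ideal of $\widetilde A_e$ is $\widetilde P_e:=P_e\widetilde A_e$, and its residue field $\widetilde\kappa_e$ is separable algebraic over $\kappa_e$.
3. $\widetilde\kappa_e\subset\widetilde\kappa$ is $\Gamma$-stable, $\widetilde\kappa/\widetilde\kappa_e$ is purely inseparable, and $\widetilde\kappa_e^\Gamma=\kappa_e$.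
4. $\widetilde P_e\widetilde A\subset\widetilde{\mathfrak m}^{\,p^{e-e_0}}$ for $e\ge e_0$.
5. The elements of $\widetilde A$ separable algebraic over $K$ form a separably closed field $K^s$, which lies in every $\widetilde A_e$ and maps isomorphically onto the separable closure of $K$ in $\widetilde\kappa$.
6. $\bigcap_e\widetilde\kappa_e=K^s$, identified with its image in $\widetilde\kappa$.

*Proof.* (1) The basis comes from $A$ over $A_e$. By faithful flatness $\widetilde A_e$ is noetherian and regular; it is local of dimension $c$ since the local ring $\widetilde A$ is integral over it. $\widetilde A$ is flat over $\widetilde A^q$ (regularity) and faithfully flat over $\widetilde A_e$, so $\widetilde A_e$ is flat over $\widetilde A^q$.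

(2) $\widetilde A_e$ is a base change of $\widetilde A^q/A^q$, so it is a filtered colimit of étale $A_e$-algebras. So $\widetilde A_e/P_e\widetilde A_e$ is a filtered colimit of finite products of finite separable extensions of $\kappa_e$. Thus it is absolutely flat, and it is local; hence it is a field, separable algebraic over $\kappa_e$.

(3) $\widetilde\kappa=\widetilde A\otimes_A\kappa=\widetilde A_e\otimes_{A_e}\kappa=\widetilde\kappa_e\otimes_{\kappa_e}\kappa$. So $\widetilde\kappa_e\subset\widetilde\kappa$, and $\widetilde\kappa$ is generated over it by $\kappa$ with $\kappa^q\subset\kappa_e$: purely inseparable. $\Gamma$ fixes $A_e\subset A$ and preserves $\widetilde A^q$, so it preserves $\widetilde A_e$ and $\widetilde\kappa_e$. Finally $\widetilde\kappa_e^\Gamma=\kappa\cap\widetilde\kappa_e$ is purely inseparable over $\kappa_e$ (inside $\kappa$) and separable (inside $\widetilde\kappa_e$), so it equals $\kappa_e$.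

(4) is Lemma 8(c).

(5) If $a,b\in\widetilde A$ are separable algebraic over $K$, then $K[a,b]$ is a quotient of an étale $K$-algebra and a domain, hence a finite separable field extension. So $K^s$ is a field. By Hensel's lemma every element of $\widetilde\kappa$ separable over $K$ lifts to $K^s$, and $\widetilde\kappa$ is separably closed, so $K^s$ is separably closed. For $a\in K^s$ we have $K(a)=K(a^q)$ by separability, so $a\in K[a^q]\subset A_e[\widetilde A^q]=\widetilde A_e$.

(6) "$\supset$" is (5). Let $a\in\bigcap\widetilde\kappa_e$. Its minimal polynomial over $\kappa$ is separable, and its coefficients are symmetric functions of the $\Gamma$-conjugates of $a$, which lie in every $\widetilde\kappa_e$. So the coefficients lie in $\bigcap_e\widetilde\kappa_e^\Gamma=\bigcap_e\kappa_e=C_0$. Hence $a$ is separable over $C_0$, and over $K$ by Lemma 8(f). $\square$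

**Operators on $\widetilde A$.** Let $\widetilde D^{(e)}=\operatorname{End}_{\widetilde A_e}(\widetilde A)=\widetilde A\otimes_A\operatorname{End}_{A_e}(A)$ and $\widetilde D=\bigcup_e\widetilde D^{(e)}$. As $\widetilde A^q\subset\widetilde A_e$, $\widetilde D$ acts on every $F$-module over $\widetilde A$, with $\widetilde D^{(e)}$ acting $\widetilde A_e$-linearly. For $Q\in\operatorname{End}_{A_e}(A)$ let $\widetilde Q=Q\otimes1$ on $\widetilde A=A\otimes_{A_e}\widetilde A_e$. Then $\widetilde D^{(e)}$ is generated by $\widetilde A$ and these $\widetilde Q$.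

Let $\widetilde M=\widetilde A\otimes_AM_P$ with $F(a\otimes m)=a^p\otimes F(m)$. This is an $F$-module over $\widetilde A$, with a semilinear $\Gamma$-action $\gamma\otimes1$ commuting with $F$. Two compatibilities hold:

* $\widetilde Q(1\otimes m)=1\otimes Qm$ for $m\in M_P$. Write $m=\sum a_iF^e(m_i)$ with $a_i\in A$, $m_i\in M_P$; both sides are $\sum Q(a_i)F^e(1\otimes m_i)$.
* $\widetilde Q$ commutes with $\Gamma$. On $\widetilde A$ this holds because $\Gamma$ acts by $1\otimes\gamma$ on $A\otimes_{A_e}\widetilde A_e$. On $\widetilde M$: $\widetilde Q\gamma(aF^e(m))=\widetilde Q(\gamma a)F^e(\gamma m)=\gamma\bigl(\widetilde Q(a)F^e(m)\bigr)$ for $a\in\widetilde A$, $m\in\widetilde M$.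

**Lemma 10.**

1. $N\mapsto\widetilde A\otimes_AN$ and $N'\mapsto N'^\Gamma$ are inverse bijections between $A$-submodules of $M_P$ and $\Gamma$-stable $\widetilde A$-submodules of $\widetilde M$.
2. They restrict to bijections between $D_A$-submodules of $M_P$ and $\Gamma$-stable $\widetilde D$-submodules of $\widetilde M$.

*Proof.* (1) Let $A^h$ be the henselization. Since $A/P^tA=A^h/P^tA^h$, a $P$-torsion $A$-module $N$ is canonically an $A^h$-module with $A^h\otimes_AN=N$. So $\widetilde A\otimes_AN=\widetilde A\otimes_{A^h}N$. $\widetilde A$ is the filtered union of finite étale Galois local $A^h$-algebras $B$ with groups $G_B=\Gamma/\Gamma_B$, $\Gamma_B$ open. By flatness $\widetilde A\otimes N=\bigcup_BB\otimes_{A^h}N$, and finite Galois descent gives $(B\otimes N)^{G_B}=N$. Hence $(\widetilde A\otimes N)^\Gamma=N$. Conversely let $N'\subset\widetilde M$ be $\Gamma$-stable. Then $N'_B=N'\cap(B\otimes M_P)$ is a $G_B$-stable $B$-submodule, so by finite Galois descent it is generated over $B$ by $N_B'^{\,G_B}=N'\cap M_P=N'^\Gamma$. As $N'=\bigcup_BN'_B$, $N'=\widetilde A\cdot N'^\Gamma=\widetilde A\otimes_AN'^\Gamma$.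

(2) Let $N$ be a $D_A$-submodule. Since $\widetilde A=A\otimes_{A^q}\widetilde A^q$, elements of $\widetilde A\otimes N$ are sums of $b^qa\otimes m$ with $b\in\widetilde A$, $a\in A$, $m\in N$, and $\widetilde Q(b^qa\otimes m)=b^q\otimes Q(am)\in\widetilde A\otimes N$. Conversely, if $N'$ is $\widetilde D$-stable and $\Gamma$-stable, each $\widetilde Q$ preserves $N'$ and commutes with $\Gamma$, so it preserves $N'^\Gamma$, where it acts as $Q$. $\square$

## 12. Trivializing the Frobenius: $\widetilde M\cong\widetilde H\otimes V$

We now extract the representation $V$ from $M_P$. Let $z_1,\dots,z_c$ be regular parameters of $A$, $Z=z_1\cdots z_c$ ($Z=1$ if $c=0$), and $W=\operatorname{Soc}M_P$. It is nonzero since $P\in\operatorname{Ass}M$, and finite-dimensional over $\kappa$ since Bass numbers are finite.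

**Step 1: a $p$-linear bijection on the socle.** Put $\tau=Z^{p-1}F:W\to M_P$. By flatness $(0:_{M_P}P^{[p]}A)=F^*W=\bigoplus A\,F(w_i)$, $(w_i)$ a basis of $W$, with $A\,F(w_i)\cong A/(z_1^p,\dots,z_c^p)$. Its socle is $W$, and the socle of $A/(z_1^p,\dots,z_c^p)$ is spanned by $Z^{p-1}$. So the $\tau(w_i)$ form a $\kappa$-basis of $W$. Thus $\tau:W\to W$ is $p$-linear with bijective linearization. By Lang's theorem (Katz, SGA 7 XXII, 1.1)
$$V:=(\kappa^s\otimes_\kappa W)^{\tau=1}$$
is a finite $\mathbb F_p$-space with $\kappa^s\otimes_{\mathbb F_p}V=\kappa^s\otimes_\kappa W=\operatorname{Soc}\widetilde M$; the last equality holds by flatness of $\widetilde A/A$. On $\operatorname{Soc}\widetilde M$ the extended $\tau$ is $Z^{p-1}F$, which commutes with $\Gamma$. So $\Gamma$ acts on $V$, continuously, i.e. through a finite quotient.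

**Step 2: the isomorphism.** Let $\widetilde H=H^c_{\widetilde{\mathfrak m}}(\widetilde A)=\varinjlim_e\widetilde A/(z_1^q,\dots,z_c^q)$, with transition maps multiplication by $Z^{pq-q}$; write $[a/Z^q]$ for the class of $a$. It has the natural $F$, $F[a/Z^q]=[a^p/Z^{pq}]$, and a $\Gamma$-action. Define
$$\Theta:\widetilde H\otimes_{\mathbb F_p}V\to\widetilde M,\qquad[a/Z^q]\otimes v\mapsto aF^e(v).$$

**Lemma 11.** $\Theta$ is a well-defined isomorphism, $\widetilde A$-linear, $F$-equivariant for $F\otimes1$ (hence $\widetilde D$-linear, $\widetilde D$ acting through $\widetilde H$), and $\Gamma$-equivariant for the diagonal action. $V$ is an irreducible $\mathbb F_p[\Gamma]$-module.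

*Proof.* Well defined: $z_i^qF^e(v)=F^e(z_iv)=0$, and $aZ^{pq-q}F^{e+1}(v)=aF^e(Z^{p-1}F(v))=aF^e(v)$. The equivariances are read off from the formula: $F(aF^e(v))=a^pF^{e+1}(v)$ and $\gamma(aF^e(v))=\gamma(a)F^e(\gamma v)$. On socles $\Theta$ is $[1/Z]\otimes v\mapsto v$, a bijection $\kappa^s\otimes V\to\operatorname{Soc}\widetilde M$. As $\widetilde H\otimes V$ is $\widetilde{\mathfrak m}$-torsion, every nonzero submodule meets the socle, so $\Theta$ is injective. $\widetilde H$ is the injective hull of $\widetilde\kappa$, since $\widetilde A$ is regular; so $\widetilde H\otimes V$ is injective and splits off from $\widetilde M$. The complement is $\widetilde{\mathfrak m}$-torsion with zero socle, hence $0$.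

Irreducibility: $V\ne0$. Let $V'\subset V$ be $\Gamma$-stable and $N'=(\widetilde H\otimes V')^\Gamma\subset M_P$. By Lemma 10, $\widetilde A\otimes_AN'=\widetilde H\otimes V'$, and $F(N')\subset N'$. Moreover $\widetilde A\otimes_AA\,F(N')=\widetilde A\,F(\widetilde H\otimes V')=\widetilde H\otimes V'=\widetilde A\otimes_AN'$, so $A\,F(N')=N'$ by faithful flatness. As $M_P$ is $F$-simple, $N'$ is $0$ or $M_P$, so $V'$ is $0$ or $V$. $\square$

Neither $V$ nor $\Gamma$ involves $K$.

## 13. $\widetilde D$-submodules are linear algebra over $K^s$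

We classify the $\widetilde D$-submodules of $\widetilde H\otimes V$ by their socles. The socle is a $\widetilde\kappa$-subspace of $\widetilde\kappa\otimes V$; stability under $\widetilde D^{(e)}$ forces it to be defined over $\widetilde\kappa_e$, and so, letting $e$ vary, over $K^s$.

**Step 1: descending $\widetilde H$ to $\widetilde A_e$.** Let $\widetilde H_e=\widetilde A_e\otimes_{\widetilde A^q}F^e(\widetilde H)$. Then $\widetilde A\otimes_{\widetilde A_e}\widetilde H_e=\widetilde A\otimes_{\widetilde A^q}F^e(\widetilde H)=\widetilde H$, with $\widetilde D^{(e)}$ acting on the first factor, and $\widetilde H_e\subset\widetilde H$ by faithful flatness. $F^e(\widetilde H)$ is the top local cohomology of $\widetilde A^q$ at $(z_1^q,\dots,z_c^q)$. The ideal $(z_i^q)\widetilde A_e$ is $\widetilde P_e$-primary, since $\widetilde A$ is integral over $\widetilde A_e$ and $(z_i^q)\widetilde A$ is $\widetilde{\mathfrak m}$-primary. By flat base change $\widetilde H_e\cong H^c_{\widetilde P_e}(\widetilde A_e)$. So $\sigma_e:=\operatorname{Soc}\widetilde H_e$ is one-dimensional over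 $\widetilde\kappa_e$. For $e=0$, $\widetilde A_0=\widetilde A$ and $\sigma_0=\operatorname{Soc}\widetilde H$.

**Step 2: the socle of a submodule is defined over each $\widetilde\kappa_e$.** Let $N\subset\widetilde H\otimes V$ be a $\widetilde D$-submodule. By Lemma 7 (for $\widetilde A_e\subset\widetilde A$) $N=\widetilde A\otimes_{\widetilde A_e}N_e$ for a unique $\widetilde A_e$-submodule $N_e\subset\widetilde H_e\otimes V$. As $\operatorname{Soc}(\widetilde H_e\otimes V)=\sigma_e\otimes_{\widetilde\kappa_e}(\widetilde\kappa_e\otimes V)$ with $\sigma_e$ a line, $\operatorname{Soc}N_e=\sigma_e\otimes_{\widetilde\kappa_e}Y_e$ with $Y_e\subset\widetilde\kappa_e\otimes V$. By flatness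
$$(0:_N\widetilde P_e)=\widetilde A\otimes_{\widetilde A_e}\operatorname{Soc}N_e=(\widetilde A\otimes_{\widetilde A_e}\sigma_e)\otimes_{\widetilde\kappa_e}Y_e.\tag{4}$$
The module $\widetilde A\otimes_{\widetilde A_e}\sigma_e\subset\widetilde H$ is nonzero and torsion, so its socle is $\sigma_0$, on which $\widetilde A_e$ acts through $\widetilde\kappa_e\subset\widetilde\kappa$. Choosing a basis of $\widetilde\kappa_e\otimes V$ adapted to $Y_e$, we see that the socle of (4) is $\sigma_0\otimes_{\widetilde\kappa}(\widetilde\kappa\otimes_{\widetilde\kappa_e}Y_e)$. It is also $\operatorname{Soc}N$, because $\widetilde P_e\widetilde A\subset\widetilde{\mathfrak m}$. For $e=0$ the formula reads $\operatorname{Soc}N=\sigma_0\otimes_{\widetilde\kappa}Y_0$. So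
$$Y_0=\widetilde\kappa\otimes_{\widetilde\kappa_e}Y_e\quad\text{for all }e.$$

**Step 3: the classification.**

* *$Y_0$ is defined over $K^s$.* The reduced echelon form of $Y_0$ with respect to an $\mathbb F_p$-basis of $V$ is unique, so its entries lie in every $\widetilde\kappa_e$, hence in $\bigcap\widetilde\kappa_e=K^s$ (Lemma 9(6)). So $Y_0=\widetilde\kappa\otimes_{K^s}Y$ for a unique $Y\subset K^s\otimes V$.
* *$Y_0$ determines $N$.* Indeed $Y_e=Y_0\cap(\widetilde\kappa_e\otimes V)$ determines $(0:_N\widetilde P_e)$ by (4), and $N=\bigcup_e(0:_N\widetilde P_e)$, because $N$ is $\widetilde{\mathfrak m}$-torsion and $\widetilde P_e\widetilde A\subset\widetilde{\mathfrak m}^{p^{e-e_0}}$.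
* *Every $Y$ occurs.* For a $K^s$-subspace $Y\subset K^s\otimes V$, consider $\widetilde H\otimes_{K^s}Y\subset\widetilde H\otimes_{K^s}(K^s\otimes V)=\widetilde H\otimes V$. It is a $\widetilde D$-submodule, since $K^s\subset\bigcap\widetilde A_e$ makes $\widetilde D$ act $K^s$-linearly. Its socle is $\sigma_0\otimes_{\widetilde\kappa}(\widetilde\kappa\otimes_{K^s}Y)$.

So $Y\mapsto\widetilde H\otimes_{K^s}Y$ is an isomorphism from the lattice of $K^s$-subspaces of $K^s\otimes V$ onto the lattice of $\widetilde D$-submodules of $\widetilde H\otimes V$, compatible with $\Gamma$, which preserves $K^s$ since it fixes $K\subset A$. With Lemmas 10(2) and 11: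

**Lemma 12.** The lattice of $D_A$-submodules of $M_P$ is isomorphic to the lattice of $\Gamma$-stable $K^s$-subspaces of $K^s\otimes_{\mathbb F_p}V$ (diagonal action).

## 14. Replacing $K^s$ by $k^s$, and semisimplicity

The only trace of $K$ in Lemma 12 is the field $K^s\subset\widetilde A$ with its $\Gamma$-action. We identify it with $k^s$ through a homomorphism $\rho$ that does not know $K$.

**Step 1: the homomorphism $\rho$.** Let $S^{sh}$ be the strict henselization of $S$, the colimit of the connected finite étale $S$-algebras ($S$ is henselian). It has residue field $k^s$, and $\operatorname{Aut}_S(S^{sh})=\operatorname{Gal}(k^s/k)$. As $\widetilde A$ is strictly henselian, finite étale $S$-algebras split over $\widetilde A$. So for connected finite étale $S''\subset S^{sh}$ the sets $\operatorname{Hom}_S(S'',\widetilde A)$ are finite and nonempty, and their inverse limit is nonempty: there is an $S$-homomorphism $j:S^{sh}\to\widetilde A$. (It is not local in general.) If $S''/S$ is Galois with group $G$, then $\operatorname{Hom}_S(S'',\widetilde A)$ is a $G$-torsor,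 $\widetilde A$ being connected. So for $\gamma\in\Gamma$ there is a unique $\rho(\gamma)\in\operatorname{Aut}_S(S^{sh})$ with
$$\gamma j=j\rho(\gamma).$$
From $\gamma\gamma'j=\gamma j\rho(\gamma')=j\rho(\gamma)\rho(\gamma')$, $\rho:\Gamma\to\operatorname{Gal}(k^s/k)$ is a homomorphism. It is continuous: $j(S'')$ is generated over $S$ by finitely many elements with open stabilizers in $\Gamma$, and $\rho(\gamma)|_{S''}=1$ once $\gamma$ fixes them. None of this involves $K$.

**Step 2: $K^s\cong k^s$, $\Gamma$-equivariantly.** As in Lemma 9(5), the elements of $S^{sh}$ separable algebraic over $K$ form a field $K'$, mapped isomorphically to $k^s$ by reduction, equivariantly for $\operatorname{Aut}_S(S^{sh})$. The map $j$ embeds $K'$ into $K^s$. Now $K^s/j(K')$ is separable algebraic and $j(K')\cong k^s$ is separably closed, so $j(K')=K^s$. Since $\gamma j=j\rho(\gamma)$, the isomorphism $K^s\cong k^s$ is $\Gamma$-equivariant, with $\Gamma$ acting on $k^s$ via $\rho$. With Lemma 12: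

**Lemma 13.** For every $K$, the lattice of $D_A$-submodules of $M_P$ is isomorphic to the lattice of $\Gamma$-stable $k^s$-subspaces of $\mathcal W:=k^s\otimes_{\mathbb F_p}V$, where $\Gamma$ acts on $k^s$ via $\rho$ and on $\mathcal W$ diagonally.

*A check.* Let $P=\mathfrak m$. Then $A=S$, $\widetilde A=S^{sh}$, and with $j=\operatorname{id}$ the map $\rho$ is the identity of $\operatorname{Gal}(k^s/k)$. By Galois descent $\Gamma$-stable subspaces of $\mathcal W$ correspond to $k$-subspaces of $\mathcal W^\Gamma$, of dimension $\dim_{\mathbb F_p}V$. So the length is $\dim V$; in Example 4 this is $2$, as found there.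

**Lemma 14.** Every $\Gamma$-stable subspace $Y\subset\mathcal W$ has a $\Gamma$-stable complement.

*Proof.* Let $\Gamma_1=\ker\rho$, a closed normal subgroup acting $k^s$-linearly on $\mathcal W$.

*First over $\Gamma_1$.* By Clifford's theorem, for the finite group through which $\Gamma$ acts on the irreducible module $V$, $V|_{\Gamma_1}$ is semisimple. So the image $B\subset\operatorname{End}_{\mathbb F_p}(V)$ of $\mathbb F_p[\Gamma_1]$ is a semisimple algebra, and it is separable because $\mathbb F_p$ is perfect. Hence $k^s\otimes B$ is semisimple, and $\mathcal W$ is a semisimple $k^s[\Gamma_1]$-module.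

*Then over $\Gamma/\Gamma_1$.* The $\Gamma_1$-equivariant $k^s$-linear projections $\mathcal W\to Y$ form a nonempty torsor under $U=\operatorname{Hom}_{k^s[\Gamma_1]}(\mathcal W/Y,Y)$. $\Gamma$ acts on both by conjugation, $\gamma\pi\gamma^{-1}$, and $\Gamma_1$ acts trivially. So $G_1=\Gamma/\Gamma_1$ acts, semilinearly on $U$. By compactness $G_1\cong\rho(\Gamma)$ is a homeomorphism onto a closed subgroup of $\operatorname{Gal}(k^s/k)$. The actions have open stabilizers: a vector $\sum a_i\otimes v_i$ of $\mathcal W$ has an open stabilizer in $\Gamma$, and a $\gamma$ that fixes a $k^s$-basis $w_i$ of $\mathcal W$ and all $\pi(w_i)$ satisfies $\gamma\pi\gamma^{-1}=\pi$; for $U$ argue in the same way via $\operatorname{Hom}(\mathcal W/Y,Y)\subset\operatorname{End}(\mathcal W)$. Choose a projection $\pi_0$. Then $g\mapsto g\pi_0-\pi_0$ is a continuous cocycle of $G_1$ in $U$. With $E=(k^s)^{G_1}$ we have $G_1=\operatorname{Gal}(k^s/E)$, $U=k^s\otimes_EU^{G_1}$ by Galois descent, and $H^1(G_1,U)=0$ because $H^1(G_1,k^s)=0$. So $g\pi_0-\pi_0=gu-u$ for some $u\in U$, and $\pi_0-u$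 is a $\Gamma$-equivariant projection onto $Y$. Its kernel is a $\Gamma$-stable complement. $\square$

Hence the lattice in Lemma 13 is complemented and of finite length: $M_P$ is a finite direct sum of simple $D_A$-modules, and $\operatorname{length}_{D_A}(M_P)=\operatorname{length}(\mathcal W)$, which is independent of $K$.

## 15. From $M_P$ back to $M$

A $D_K$-submodule of $M$ could a priori be lost or gained by localization. The following two lemmas exclude this. They use Frobenius once more.

**Lemma 15.** If $N\subset M$ is a $D_K$-submodule, so is $F^*N=S\,F(N)$.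

*Proof.* Put $M_e=T_eF^e(M)\subset M$. From $M=S\otimes_{S^q}F^e(M)=S\otimes_{T_e}(T_e\otimes_{S^q}F^e(M))$ and faithful flatness of $S/T_e$ we get $M_e=T_e\otimes_{S^q}F^e(M)$ and $M=S\otimes_{T_e}M_e$, with $Q(sm)=Q(s)m$ for $Q\in D^{(e)}$, $s\in S$, $m\in M_e$. Let $e\ge1$. By Lemma 7 at level $e-1$, $N=S\cdot N_{e-1}$ with $N_{e-1}=N\cap M_{e-1}$. So $S\,F(N)=S\,F(N_{e-1})$. And
$$F(N_{e-1})\subset F(M_{e-1})\subset T_eF^e(M)=M_e,$$
as $T_{e-1}^p\subset T_e$. So $S\,F(N)$ is spanned over $S$ by a subset of $M_e$, hence $D^{(e)}$-stable. This holds for each $e\ge1$. $\square$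

**Lemma 16.** If $N\subset M$ is a $D_K$-submodule with $N_P=M_P$, then $N=M$.

*Proof.* Such $N$ are closed under finite intersections, so by the descending chain condition there is a least one, $N_0$, and $N_0\ne0$. By flatness and Lemma 15, $F^*N_0$ is a $D_K$-submodule with $(F^*N_0)_P=F^*(M_P)=M_P$. By minimality $N_0\subset F^*N_0$; applying $F^*$ repeatedly, $N_0\subset F^*N_0\subset F^{2*}N_0\subset\cdots$. The union $U$ satisfies $S\,F(U)=U\ne0$, so $U=M$, since $M$ is $F$-simple. By the ascending chain condition $F^{e*}N_0=M=F^{e*}M$ for some $e$. So $F^{e*}(M/N_0)=0$, and $M=N_0$ by faithful flatness of Frobenius. Hence $N\supset N_0=M$. $\square$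

**End of the proof of Theorem B.** Write $M_P=\bigoplus_iW_i$ with finitely many $W_i$ simple over $D_A$. Each $W_i\cap M$ is a $D_K$-submodule with $(W_i\cap M)_P=W_i$. So $\bigoplus_i(W_i\cap M)\subset M$ localizes to $M_P$, and Lemma 16 gives $M=\bigoplus_i(W_i\cap M)$. Each summand is simple over $D_K$: let $0\ne N'\subset W_i\cap M$ be a $D_K$-submodule. As $M\subset M_P$, $0\ne N'_P\subset W_i$, so $N'_P=W_i$. Lemma 16 applied to $N'\oplus\bigoplus_{j\ne i}(W_j\cap M)$ gives equality with $M$, so $N'=W_i\cap M$. Hence $M$ is $D_K$-semisimple, and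
$$\ell_K(M)=\operatorname{length}_{D_A}(M_P)=\operatorname{length}(\mathcal W).$$
The right side is built from $V$, $\Gamma$ and $\rho$, none of which involves $K$. All composition factors are submodules of $M$, so they have associated prime $P$. Thus $e_{P,K}(M)=\operatorname{length}(\mathcal W)=e_{P,L}(M)$, and $e_{P',K}(M)=0=e_{P',L}(M)$ for $P'\ne P$. This proves Theorem B for $F$-simple $M$, hence in general by the reduction in Section 9, and with it the Main Theorem in characteristic $p$. $\blacksquare$
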